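# Gaussian fluctuations in the random Zeckendorf game

## 1. The limit theorem, and the objects it speaks about

Index the Fibonacci numbers by $F_1=1$, $F_2=2$, $F_n=F_{n-1}+F_{n-2}$ for $n\ge3$. Let $L_N$ be the number of moves in a random Zeckendorf game on input $N$; the rules are recalled right after the statement.

**Theorem 1.** There are constants $\mu>0$ and $\sigma^2>0$ such that for every $\varepsilon>0$, as $N\to\infty$:

1. $\mathbb E L_N=\mu N+O_\varepsilon(N^{\varepsilon})$ and $\mathrm{Var}(L_N)=\sigma^2N+O_\varepsilon(N^{1/2+\varepsilon})$. In particular $\mathrm{Var}(L_N)>0$ for all large $N$.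
2. $\displaystyle\sup_x\Big|\mathbb P\Big(\frac{L_N-\mathbb EL_N}{\sqrt{\mathrm{Var}(L_N)}}\le x\Big)-\mathbb P(\mathcal N(0,1)\le x)\Big|=O_\varepsilon(N^{-1/6+\varepsilon})$. In particular $(L_N-\mathbb EL_N)/\sqrt{\mathrm{Var}(L_N)}$ converges in distribution to a standard normal variable.
3. All moments of $(L_N-\mathbb EL_N)/\sqrt{\mathrm{Var}(L_N)}$ converge to those of $\mathcal N(0,1)$.

**Definition (Zeckendorf game).** The game on input $N$ is played on a multiset of Fibonacci numbers, which starts as $N$ copies of $F_1$. The moves are: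

- $C_1$: replace two copies of $F_1$ by $F_2$.
- $C_k$, $k\ge2$: replace $F_{k-1}$ and $F_k$ by $F_{k+1}$.
- $S_2$: replace two copies of $F_2$ by $F_1$ and $F_3$.
- $S_k$, $k\ge3$: replace two copies of $F_k$ by $F_{k-2}$ and $F_{k+1}$.

A move may be made whenever the numbers it consumes are present. Moves are identified by their labels, not by the copies that they use. Play continues until no move is available.

Every move preserves the sum $N$, every game terminates, and it ends at the Zeckendorf decomposition of $N$.

**Definition (random game).** At each position one of the currently available move types is chosen uniformly at random. A game $(M_1,\dots,M_\lambda)$ therefore has probability $\prod_{k=1}^{\lambda}\big(\#\{\text{move types playable after }(M_1,\dots,M_{k-1})\}\big)^{-1}$.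

The paper "Towards the Gaussianity of Random Zeckendorf Games" by Cheigh, Dantas e Moura, Jeong, Lehmann Duke, Milgrim, Miller and Ngamlamai (arXiv:2210.11038, 2022) is the source of the conjecture that $\mathrm{Var}(L_N)>0$ for large $N$ and that the normalized length converges to a Gaussian. Parts 1 and 2 say that this is true. Part 1 adds that both mean and variance are linear in $N$, so $L_N$ fluctuates on the scale $\sqrt N$. Part 2 gives a rate, and part 3 strengthens the mode of convergence. The constants $\mu$, $\sigma^2$ come out of the proof as limits, without closed form.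

We use the following textbook facts.

- Zeckendorf's theorem: every positive integer is in exactly one way a sum of distinct $F_i$, $i\ge1$, with no two consecutive indices. If the largest index is $K$, the sum is less than $F_{K+1}$: by induction the part without $F_K$ is less than $F_{K-1}$ (with $F_0:=1$ when that part is $0$ and $K=1$), and $F_K+F_{K-1}=F_{K+1}$.
- Burkholder's inequality: $\mathbb E|\sum D_i|^p\le C_p\,\mathbb E(\sum D_i^2)^{p/2}$ for martingale differences $D_i$ and $p\ge2$.
- For independent centred $\eta_i$ with $s^2=\sum\mathbb E\eta_i^2>0$: Esseen's inequality $\sup_x|\mathbb P(\sum\eta_i\le sx)-\mathbb P(\mathcal N(0,1)\le x)|\le Cs^{-3}\sum\mathbb E|\eta_i|^3$, and Rosenthal's inequality $\mathbb E|\sum\eta_i|^p\le C_p(s^p+\sum\mathbb E|\eta_i|^p)$ for $p\ge2$.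

Notation: $\log$ is natural, $\varphi=\frac{1+\sqrt5}2$, $\psi=-1/\varphi$, $F_0:=1$ and $F_{-1}:=0$. With $f_m=(\varphi^m-\psi^m)/\sqrt5$ (so $f_1=f_2=1$, $f_4=3$) we have $F_k=f_{k+1}$. By induction $\varphi^{k-1}\le F_k\le\varphi^k$ for $k\ge0$. We write $\|U\|_p=(\mathbb E|U|^p)^{1/p}$ and $\mathrm{sd}(U)=\sqrt{\mathrm{Var}(U)}$, and we often use $|\mathrm{sd}(U)-\mathrm{sd}(V)|\le\mathrm{sd}(U-V)\le\|U-V\|_2$.

## 2. The inputs $N\le5$ by hand

For $N=1,2,3$ there is no choice: the lengths are $0$, $1$ (play $C_1$) and $2$ (play $C_1,C_2$).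

For $N=4$ the first move is $C_1$, leading to $\{F_1,F_1,F_2\}$. Now $C_1$ and $C_2$ are available. Playing $C_2$ gives $\{F_1,F_3\}$, which is final. Playing $C_1$ gives $\{F_2,F_2\}$, where only $S_2$ is available and again leads to $\{F_1,F_3\}$. So $L_4$ is $2$ or $3$, each with probability $\frac12$.

For $N=5$ we reach $\{F_1^3,F_2\}$ and may play $C_1$ or $C_2$.

- $C_1,C_2,C_1,C_3$ has probability $\frac12$ and length $4$. After $C_2$ the position is $\{F_1^2,F_3\}$ and the rest is forced.
- $C_1,C_1$ leads to $\{F_1,F_2^2\}$, where $C_2$ and $S_2$ are available. The games $C_1,C_1,C_2,C_3$ (length $4$) and $C_1,C_1,S_2,C_1,C_3$ (length $5$) have probability $\frac14$ each.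

So $L_5=4$ with probability $\frac34$ and $5$ with probability $\frac14$.

Two things are visible already. First, $C_1$ followed by $S_2$ has exactly the effect of $C_2$, but takes two moves instead of one; this local ambiguity will give the lower bound for the variance. Second, each $C$-move lowers the number of summands by one and each $S$-move preserves it, so
$$L_N=N-z(N)+\#\{\text{splitting moves}\},$$
where $z(N)$ is the number of Zeckendorf summands of $N$. (For $N=5$: $5-1$ plus zero or one split.) Hence Theorem 1 also gives the same Gaussian law, with the same $\sigma^2$, for the number of splitting moves.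

## 3. The game with an infinite supply of $F_1$

As long as at least two copies of $F_1$ remain, their exact number does not influence which moves are available. So we first study the game with $a_1=\infty$.

**Definition (configuration, ideal process).** A configuration is $a=(a_2,a_3,\dots)$, non-negative integers with finite support; level $k$ carries $a_k$ chips, and $|a|=\sum a_k$. The ideal process $(A_t)$ is the Markov chain on configurations that at each step picks uniformly among the enabled moves below.

- $C_1$ (always enabled): $a_2+1$.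
- $C_2$ (enabled iff $a_2\ge1$): $a_2-1$, $a_3+1$.
- $C_k$, $k\ge3$ (iff $a_{k-1},a_k\ge1$): $a_{k-1}-1$, $a_k-1$, $a_{k+1}+1$.
- $S_k$ (iff $a_k\ge2$): for $k=2$: $a_2-2$, $a_3+1$; for $k=3$: $a_3-2$, $a_4+1$; for $k\ge4$: $a_k-2$, $a_{k-2}+1$, $a_{k+1}+1$.

The number of enabled moves is $e(a)\ge1$. The moves $C_k$ and $S_k$ have index $k$. A move never increases $|a|$ by more than $1$.

Example: from the empty configuration only $C_1$ is enabled and leads to $a_2=1$. There $C_1$ and $C_2$ are enabled, so $e=2$. The move $C_1$ gives $a_2=2$, and $C_2$ gives $a_3=1$, where again only $C_1$ is enabled.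

## 4. Linear functionals that count moves

**Lemma 2.** Let $w_1=0$ and let $w_2,w_3,\dots$ be real. Put $d_1=w_2$ and $d_k=w_{k+1}-w_k-w_{k-1}$ for $k\ge2$. Then $\sum_{k\ge2}w_ka_k$ changes by $d_k$ under $C_k$ $(k\ge1)$ and by $d_k-d_{k-1}$ under $S_k$ $(k\ge2)$.

*Proof.* For $C_k$ this is the definition (for $k=2$ use $w_1=0$). Under $S_2$ the change is $w_3-2w_2=(w_3-w_2-w_1)-w_2=d_2-d_1$. Under $S_k$, $k\ge3$, it is $w_{k+1}+w_{k-2}-2w_k=(w_{k+1}-w_k-w_{k-1})-(w_k-w_{k-1}-w_{k-2})=d_k-d_{k-1}$; for $k=3$ the term $w_{k-2}=w_1$ is $0$, as it must be. $\square$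

We use four families of weights.

**The functional $X$.** Let $X(a)=\sum_{k\ge2}F_{k-2}a_k$. Here $w_1=F_{-1}=0$, $d_1=F_0=1$ and $d_k=0$ for $k\ge2$. So $X$ changes by $+1$ under $C_1$, by $-1$ under $S_2$, and by $0$ under every other move.

**The functional $X_2$.** Let $X_2(a)=\sum_{k\ge3}F_{k-3}a_k$. Here $w_1=w_2=0$, $w_3=w_4=1$, so $d_2=1$ and all other $d_k$ vanish. So $X_2$ changes by $+1$ under $C_2$ and $S_2$, by $-1$ under $S_3$, and is otherwise unchanged. Since $F_{k-3}\ge\frac12F_{k-2}$ for $k\ge3$, we have $X_2\ge\frac12(X-a_2)$.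

**The functional $\Phi$.** Let $\Phi(a)=\sum_{k\ge2}(F_{k+2}-k-2)a_k$. The weights are non-negative, the formula gives $w_1=F_3-3=0$ and $d_1=w_2=F_4-4=1$, and for $k\ge2$
$$d_k=(F_{k+3}-F_{k+2}-F_{k+1})-(k+3)+(k+2)+(k+1)=k .$$
So $C_k$ adds $k$ and $S_k$ adds $1$: every move increases $\Phi$ by at least $1$. Moreover $F_{k+2}-\varphi^4F_{k-2}=f_{k+3}-\varphi^4f_{k-1}=\psi^{k-1}(\varphi^4-\psi^4)/\sqrt5=3\psi^{k-1}$, hence
$$\Phi(a)=\varphi^4X(a)-\sum_kc_ka_k,\qquad c_k=k+2-3\psi^{k-1}\in(0,k+4],\tag{1}$$
because $|3\psi^{k-1}|<2$ for $k\ge2$.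

**The functionals $\Xi_j$, $j\ge2$.** Let $\Xi_j(a)=\sum_{k>j}\big(F_{k-j+3}-(k-j)-3\big)a_k$. The weights are non-negative integers, and the formula also gives the correct value $0$ at $k=j$ $(F_3-3)$ and at $k=j-1$ $(F_2-2)$. So the computation for $\Phi$, with $i=k-j$, gives $d_k=i+1=k-j+1$ for $k\ge j$. For $k<j$ all three weights in $d_k$ vanish and $d_k=0$. Therefore $\Xi_j$ is unchanged by moves of index less than $j$ and increases by at least $1$ under each move of index at least $j$ ($C_k$ adds $k-j+1$, $S_k$ adds $1$). With $\kappa_j:=\varphi^{5-j}$ we claim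
$$|\Xi_j(a)-\kappa_jX(a)|\le\sum_k(k+3)a_k.\tag{2}$$
Indeed, for $k\ge j$,
$$|F_{k-j+3}-\varphi^{5-j}F_{k-2}|=\frac{|\varphi^{5-j}\psi^{k-1}-\psi^{k-j+4}|}{\sqrt5}\le\frac{\varphi^{6-j-k}+\varphi^{-4}}{\sqrt5}\le\frac{\varphi^2+\varphi^{-4}}{\sqrt5}<2,$$
and $2+(k-j)+3\le k+3$. For $k<j$ the weight is $0$ and $\varphi^{5-j}F_{k-2}\le\varphi^{3+k-j}\le\varphi^2<3$.

Example: for the configuration with $a_2=2$ and nothing else, $X=2$, $X_2=0$, $\Phi=2$. The weights of $\Xi_3$ at levels $4$ and $5$ are $F_4-4=1$ and $F_5-5=3$; the move $C_3$, which creates a chip at level $4$, raises $\Xi_3$ by $1$.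

**Definition (hitting times).** For a configuration $y$ with $X(y)=m$ and $k\ge0$, $\tau_k(y)$ is the number of moves of the ideal process from $y$ until $X=m+k$ for the first time. We write $T_k=\tau_k(0)$ for the process from the empty configuration, so $T_0=0$.

**Lemma 3.** $\tau_k(y)$ is finite, and
$$\tau_k(y)\le\varphi^4k+\sum_i(i+4)y_i,\qquad\tau_k(y)\le\varphi^4(m+k)\le7(m+k).\tag{3}$$
In particular $T_k\le7k$.

*Proof.* Every move raises $\Phi$ by at least $1$, so by (1)
$$t\le\Phi(A_t)-\Phi(y)\le\varphi^4(X(A_t)-m)+\sum_i(i+4)y_i .$$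
Hence $X(A_t)\to\infty$, and since $X$ moves by $0,\pm1$, it hits $m+k$. Putting $t=\tau_k(y)$ gives the first bound. Using $\Phi(y)\ge0$ instead, $t\le\Phi(A_t)\le\varphi^4X(A_t)$, which gives the second, as $\varphi^4<7$. $\square$

For instance, $T_1=1$. From $a_2=1$, with probability $\frac12$ the move $C_1$ gives $T_2=2$, and with probability $\frac12$ the move $C_2$ is followed by a forced $C_1$, giving $T_2=3$.

Since $\sum_{k\ge2} F_ka_k\approx\varphi^2X$, the game uses up its reservoir when $X\approx N/\varphi^2$, so $L_N$ should be close to $T_n$ with $n\approx N/\varphi^2$. The first thing to try is then the standard route for additive functionals of a Markov chain: find a state to which the chain returns, and cut the path into independent cycles. Lemma 3 shows where this stops. Since $X(A_t)\ge\varphi^{-4}t$ for the process from $0$, every configuration is visited only finitely often. There is no recurrent state.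

The way past this is to treat $X$ as a clock. We look, for each value $m$ of $X$, for a distinguished configuration with $X=m$, and show that the chain passes often enough through distinguished ones. Two copies started with the same $X$ can then be merged. They may reach the merging configuration at different times, but this only shifts the hitting times by that difference.

## 5. Quiet configurations and relaxation

**Definition (quiet).** A configuration is quiet if only $C_1$ is enabled. Equivalently: $a_2=0$, all $a_k\le1$, and no two consecutive levels are occupied.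

For quiet $a$, $X(a)=\sum_{k\ge3}a_kF_{k-2}$ is a Zeckendorf decomposition. By Zeckendorf's theorem, for each $m\ge0$ there is exactly one quiet configuration with $X=m$. Call it $Z_m$: it has a chip at level $i+2$ for each index $i$ in the Zeckendorf decomposition of $m$. For example, $Z_1,Z_2,Z_3$ are single chips at levels $3,4,5$, and $Z_4$ has chips at levels $3$ and $5$.

**Definition (relaxation).** A relaxation from $a$ is a maximal sequence of moves other than $C_1$ and $S_2$. The maximal length of a relaxation from $a$ is $r(a)$.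

Example: let $a_2=2$ be the only chips, so $X=2$. The first move must be $C_2$, giving $a_2=a_3=1$. Then either $C_3$ leads to a chip at level $4$, or $C_2$ leads to $a_3=2$ and $S_3$ to a chip at level $4$. Both end at $Z_2$, and $r(a)=3$.

**Lemma 4.** Every relaxation from $a$ is finite and ends at $Z_{X(a)}$, and
$$\mathbb P_a\big(\text{the process reaches }Z_{X(a)}\text{ before any use of }C_1\text{ or }S_2\big)\ge3^{-r(a)}.\tag{4}$$
Moreover, for all $j\ge2$ and $m\ge0$:
$$\Xi_j(a)\le\Xi_j(Z_{X(a)}),\qquad\Xi_j(Z_m)\le\Xi_j(Z_{m+1}),\tag{5}$$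
$$\text{if }\ \Xi_j(a)=\Xi_j(Z_{X(a)}),\ \text{ then }\ r(a)\le\sum_{k\le j}(k+4)a_k.\tag{6}$$

*Proof.* If $a$ is not quiet, some move other than $C_1,S_2$ is enabled, because if $S_2$ is enabled then so is $C_2$. Relaxation moves preserve $X$ and raise $\Phi\le\varphi^4X$ by at least $1$. So a relaxation is finite, and it can only end at a quiet configuration with the same $X$, which is $Z_{X(a)}$.

At a non-quiet configuration at least one enabled move is a relaxation move and at most two are not, so a relaxation move is chosen with probability at least $\frac13$. It leads to some $a'$ with $r(a')\le r(a)-1$. Induction on $r(a)$ gives (4).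

The functional $\Xi_j$ never decreases, so a relaxation gives the first part of (5). For the second, play $C_1$ from $Z_m$ and relax: this ends at $Z_{m+1}$.

If $\Xi_j(a)=\Xi_j(Z_{X(a)})$, a relaxation from $a$ cannot use a move of index at least $j$. Moves of index less than $j$ change only levels at most $j$. As $X$ is the same at both ends, (1) bounds the length by $\Phi(Z_{X(a)})-\Phi(a)=\sum_{k\le j}c_k\big(a_k-(Z_{X(a)})_k\big)\le\sum_{k\le j}(k+4)a_k$. $\square$

**Conventions with a horizon $n$.** From now on $n$ is a large integer, where "large" may depend on fixed parameters $\beta,p$; $\ell=\log n$, and $\Delta_n=\exp((\log\log n)^4)$, which is $n^{o(1)}$ and larger than any fixed power of $\ell$. The ideal process is considered only up to the first time $X=n$. Then $X\le n$, so an occupied level $k$ has $\varphi^{k-3}\le F_{k-2}\le n$, whence $k\le3+2.08\,\ell\le3\ell$. An enabled move other than $C_1$ has index at most the largest occupied level, so $e\le6\ell$. By (3) at most $7n$ steps are made.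

Now let two independent copies run from configurations with the same $X$. When both have first reached $X=m$, each goes to $Z_m$ without using $C_1,S_2$ with probability at least $3^{-r}$. In Section 7 we show that typically $|a|\le\ell^3$. The direct bound on $r(a)$ is then $\Phi(Z_{X(a)})-\Phi(a)\le\sum c_ka_k\le(3\ell+4)\ell^3$. The guaranteed chance of merging, $3^{-(3\ell+4)\ell^3}$, is smaller than every power of $1/n$, while there are at most $n$ values of $X$ at which to try. So this bound proves nothing: one needs $r(a)=o(\log n)$ at most values of $X$.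

The repair is (6). Moves of high index are rare, since $\Xi_j$ grows only at rate $\kappa_j=\varphi^{5-j}$ per unit of $X$. So for most $m$ the high part of the configuration is already in its final place, and only the chips on about $\log\log n$ lowest levels count. A discounted Lyapunov function shows that there are typically only $O((\log\log n)^2)$ of these. Then $r(a)=O((\log\log n)^3)$.

## 6. A Lyapunov function for the piles

For a function $g$ of configurations let
$$\mathcal Lg(a)=\sum_{\text{enabled moves}}\big(g(\text{after})-g(a)\big)=e(a)\,\mathbb E[\Delta g\mid a].$$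
Put $u_k=1\{a_k\ge1\}$, $v_k=1\{a_k\ge2\}$ for $k\ge2$, and $u_0=0$, $u_1=v_1=1$. Let $b_k=\mathcal La_k$. Level $k$ gains a chip under $C_{k-1}$, $S_{k-1}$ and $S_{k+2}$, loses one under $C_k$ and $C_{k+1}$, and loses two under $S_k$. For $k=2$ the gain by $C_1$ is counted by the term $v_1$, and $u_0=0$. Hence
$$b_k=u_{k-2}u_{k-1}+v_{k-1}+v_{k+2}-u_k(u_{k-1}+u_{k+1})-2v_k\le3.\tag{7}$$

The natural candidate for a Lyapunov function is $\sum a_k^2$, but its drift need not be negative. Take $(a_2,a_3,a_4,a_5)=(2,x,0,2)$ with $x\ge2$ and nothing above. The enabled moves are $C_1,C_2,C_3,S_2,S_3,S_5$. Adding the changes gives $b_2=1-1-1-2=-3$, $b_3=1-1+1-2+1=0$, $b_5=-2$. The sums of squared changes of the six moves are $1,2,3,5,5,6$. So $\mathcal L\big(\sum a_k^2\big)=2(2\cdot(-3)+x\cdot0+2\cdot(-2))+22=2$, for every $x$. The pile of height $x$ feels no drift because its losses are balanced by gains. But then $a_{k+2}\ge2$, with $k=3$, and that pile shrinks. A cross term between levels $k$ and $k+2$ uses this.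

**Lemma 5.** If $a_k\ge2$, then $b_k\le0$ and $4b_k+b_{k+2}\le-1$.

*Proof.* Here $u_k=v_k=1$, so
$$b_k=-2+v_{k-1}+v_{k+2}-u_{k-1}(1-u_{k-2})-u_{k+1}\le0.\tag{8}$$
If $b_k\le-1$, use $b_{k+2}\le3$. If $b_k=0$, then $v_{k+2}=1$ and $u_{k+1}=0$, hence $v_{k+1}=0$. As $a_{k+2}\ge2$, (8) applies at $k+2$ and gives $b_{k+2}=-2+0+v_{k+4}-0-u_{k+3}\le-1$. $\square$

Let $M=64$ and $f(x)=\sqrt{x^2+M^2}-M$. On $[0,\infty)$: $0\le f'\le1$, $0\le f''\le1/M$, $f'(x)\le x/M$, $x-M\le f(x)\le x$. For $\theta\in[\frac12,1]$ let
$$V_\theta(a)=\sum_{k\ge2}\theta^k\big[2a_k^2+f(a_k)a_{k+2}\big],\qquad2\sum\theta^ka_k^2\le V_\theta\le V_1\le3\sum a_k^2\le3|a|^2,$$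
where $V_1\le3\sum a_k^2$ follows from $a_ka_{k+2}\le\frac12(a_k^2+a_{k+2}^2)$.

**Lemma 6.** Let $K_a$ be the largest occupied level ($K_a=1$ if $a=0$). Then
$$\mathcal LV_\theta(a)\le-\frac12\sum_k\theta^ka_k+98\sum_{k=2}^{K_a+1}\theta^k.$$

*Proof.* No move changes a level above $K_a+1$, so only the brackets with $2\le k\le K_a+1$ contribute. We bound one bracket.

**Step 1.** We compute the square term. At most five moves change $a_k$ by $\pm1$, and $S_k$ changes it by $-2$, so $\sum_{\text{enabled}}(\Delta a_k)^2\le9$ and $\mathcal L(2a_k^2)=4a_kb_k+2\sum(\Delta a_k)^2\le4a_kb_k+18$.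

**Step 2.** We bound $\mathcal Lf(a_k)$. By Taylor, $\mathcal Lf(a_k)\le f'(a_k)b_k+\frac9{2M}$. If $a_k\ge2$, then $b_k\le0$ and this is at most $\frac9{2M}$. If $a_k\le1$, then $f'(a_k)\le\frac1M$ and $b_k\le3$, and it is at most $\frac3M+\frac9{2M}$. So always $\mathcal Lf(a_k)\le\frac8M$.

**Step 3.** We treat the cross term. By the product rule
$$\mathcal L(f(a_k)a_{k+2})=f(a_k)b_{k+2}+a_{k+2}\mathcal Lf(a_k)+\sum_{\text{enabled}}\Delta f(a_k)\,\Delta a_{k+2}.$$
The only moves that change both level $k$ and level $k+2$ are $C_{k+1}$ (by $-1$ and $+1$) and $S_{k+2}$ (by $+1$ and $-2$). As $f$ is increasing, the last sum is at most $0$.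

**Step 4.** We combine the main terms. If $a_k\ge2$, Lemma 5 and $f(a_k)\le a_k$ give
$$4a_kb_k+f(a_k)b_{k+2}=f(a_k)(4b_k+b_{k+2})+4(a_k-f(a_k))b_k\le-f(a_k)\le-a_k+M.$$
If $a_k\le1$, the left side is at most $12a_k+3a_k=15a_k\le-a_k+16$. In both cases it is at most $-a_k+M+16$.

**Step 5.** We sum over $k$ with weights $\theta^k$:
$$\mathcal LV_\theta\le\sum_{k=2}^{K_a+1}\theta^k(M+16+18)-\sum_k\theta^ka_k+\frac8M\sum_k\theta^ka_{k+2}.$$
The last sum is at most $\theta^{-2}\sum\theta^ka_k$ and $\frac8M\theta^{-2}\le\frac{8\cdot4}{64}=\frac12$. $\square$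

## 7. The number of chips stays polylogarithmic

**Lemma 7.** Fix $\beta\ge1$. There is $C_\beta$ such that for $n$ large, from any $y$ with $X(y)\le n$, with probability at least $1-n^{-\beta}$,
$$\sqrt{V_1(A_t)}\le\sqrt{V_1(y)}+C_\beta\ell^2\quad\text{for all }t\text{ until }X=n.$$
Consequently, with probability at least $1-n^{-\beta}$ for $n$ large, throughout: $|A_t|\le\ell^3$ if $y=Z_m$ for some $m\le n$; and $|A_t|\le\ell^4$ if $|y|\le\ell^3$.

*Proof.* Let $W=\sqrt{V_1}$ and $K=3\ell$. We show that $W$ has bounded jumps and negative drift when large, and then take an exponential moment.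

**Step 1.** Jumps of $W$ are bounded. Let $\bar a=\max a_k$. A move changes at most three coordinates, each by at most $2$. Each of the three square terms changes by at most $8\bar a+8$. At most six cross terms change, each by at most $2\bar a+2\bar a+4$, since $|\Delta f|\le2$ and $f(a_k)\le\bar a$. So $|\Delta V_1|\le48(\bar a+1)$. As $W\ge\sqrt2\,\bar a$, we get $|\Delta W|\le|\Delta V_1|/W\le96/\sqrt2\le68$ if $\bar a\ge1$. If $a=0$, then $\Delta W=\sqrt2$.

**Step 2.** $W$ has negative drift when $W\ge700K$. Then $|a|\ge W/\sqrt3\ge400K$. Lemma 6 with $\theta=1$ gives $\mathcal LV_1\le-\frac12|a|+98K\le-\frac14|a|$. By concavity of the square root, $\mathcal LW\le\mathcal LV_1/(2W)\le-\frac{|a|}{8W}\le-\frac1{8\sqrt3}\le-\frac1{14}$. Since $e\le2K$, $\mathbb E[\Delta W\mid a]\le-\frac1{28K}$.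

**Step 3.** We control an exponential moment. Let $\lambda=1/(28\cdot68^2K)$, so $|\lambda\Delta W|\le1$. Since $e^x\le1+x+x^2$ for $|x|\le1$, for $W\ge700K$
$$\mathbb E[e^{\lambda\Delta W}\mid a]\le1-\frac{\lambda}{28K}+68^2\lambda^2=1.$$
If $W<700K$, then after the move $e^{\lambda W}\le e^{768\lambda K}\le3$. Hence $\mathbb Ee^{\lambda W_t}\le e^{\lambda W_0}+3t$ for the process stopped when $X=n$, and
$$\mathbb P(\exists t\le7n:\ W_t\ge W_0+x)\le\sum_{t=0}^{7n}(1+3t)e^{-\lambda x}\le200n^2e^{-\lambda x}.$$
Take $x=(\beta+3)\ell/\lambda=C_\beta\ell^2$; the bound is $200n^{-\beta-1}\le n^{-\beta}$.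

**Step 4.** We translate to $|a|$. At most $3\ell$ levels are occupied and $\sum a_k^2\le\frac12W^2$, so $|a|\le\sqrt{3\ell}\,(\sum a_k^2)^{1/2}\le\sqrt{1.5\,\ell}\,W$. For $y=Z_m$, $W_0\le\sqrt{9\ell}$, so $|A_t|=O(\ell^{5/2})\le\ell^3$. For $|y|\le\ell^3$, $W_0\le\sqrt3\,\ell^3$, so $|A_t|=O(\ell^{7/2})\le\ell^4$. $\square$

## 8. At most values of $X$, relaxation is short

Fix the parameters
$$j=\lceil\log_\varphi\ell\rceil+20,\quad j'=\lceil6\log_\varphi\ell\rceil+20,\quad w=\lceil\ell^{10}\rceil,\quad s=\lceil\ell^6\rceil,\quad\theta=1-1/j'.$$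
Thus $\kappa_j\le\varphi^{-15}/\ell$ and $\kappa_{j'}\le\varphi^{-15}\ell^{-6}$; note $\varphi^{15}>1200$.

**Lemma 8.** There is an absolute constant $C_3$ such that, with $R:=C_3(\log\log n)^3$, the following holds for $n$ large. Let $X(y)=m$, $m+w\le n$, $|y|\le\ell^4$. Run the process from $y$; let $T'_i$ be the first time $X=m+i$ and $\zeta$ the first time $|A_t|>\ell^4$. Then
$$\mathbb E\,\#\{1\le i<w:\ T'_i<\zeta,\ r(A_{T'_i})>R\}\le\frac{3w}{100}.$$

*Proof.* Let $\sigma=\min(T'_w,\zeta)$. By (3), $\sigma\le\varphi^4w+(3\ell+4)\ell^4\le7w$. Also $|A_\sigma|\le\ell^4+1$ and $X(A_\sigma)\le m+w$.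

**Step 1.** High moves are rarely even enabled. Let $H$ be the set of $t<\sigma$ at which some move of index at least $j$ is enabled. Each $t\in H$ executes such a move with conditional probability at least $1/(6\ell)$, given the path up to time $t$. So $\mathbb E|H|$ is at most $6\ell$ times the expected number of such moves executed before $\sigma$. Each raises $\Xi_j$ by at least $1$ and no move lowers it, so by (2) their number is at most
$$\Xi_j(A_\sigma)-\Xi_j(y)\le\kappa_jw+(3\ell+3)(2\ell^4+1)\le\kappa_jw+7\ell^5.$$
Hence $\mathbb E|H|\le6\ell\kappa_jw+42\ell^6\le6\varphi^{-15}w+42\ell^6\le\frac w{100}$, since $6\varphi^{-15}<\frac1{200}$.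

**Step 2.** The discounted number of chips is usually small. Let $S_t=\sum_k\theta^k(A_t)_k$ and $e_t=e(A_t)$. Since $\sum_{k\ge2}\theta^k\le1/(1-\theta)=j'$, Lemma 6 gives $\mathcal LV_\theta\le-\frac12S_t+98j'$. The expected change of $V_\theta$ in one step is $\mathcal LV_\theta/e_t$, so optional stopping at the bounded time $\sigma$ gives
$$0\le\mathbb EV_\theta(A_\sigma)\le V_\theta(y)+\mathbb E\sum_{t<\sigma}\frac{-\frac12S_t+98j'}{e_t}.$$
With $V_\theta(y)\le3\ell^8$, $e_t\ge1$ and $\sigma\le7w$ this yields $\mathbb E\sum_{t<\sigma}S_t/e_t\le6\ell^8+1372\,j'w$. For $t\notin H$ all enabled moves have index less than $j$, so $e_t\le2j$. Therefore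
$$\mathbb E\sum_{t<\sigma,\,t\notin H}S_t\le2j(6\ell^8+1372j'w)\le3000\,jj'w,$$
and by Markov's inequality $\mathbb E\,\#\{t<\sigma:\ t\notin H,\ S_t>3\cdot10^5jj'\}\le\frac w{100}$.

**Step 3.** For most $i$, the levels above $j'$ are in their final place. Let $i<w$, $T'_i<\zeta$ (so $T'_i<\sigma$) and $T'_i\notin H$; put $a=A_{T'_i}$. Let $h$ be the part of $a$ on levels at least $j$. No $S_k$ with $k\ge j$ and no $C_k$ with $k\ge j+1$ is enabled, so $h$ has at most one chip per level and no consecutive occupied levels, and it does not touch level $2$. So $h$ is quiet, $h=Z_{m'}$ with $m'=X(h)\le m+i$ and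
$$m'\ge m+i-F_{j-3}|a|\ge m+i-\varphi^j\ell^4\ge m+i-\varphi^{21}\ell^5\ge m+i-s.$$
Since $j'\ge j$ and $\Xi_{j'}$ only sees levels above $j'$, $\Xi_{j'}(a)=\Xi_{j'}(Z_{m'})$. Put $g(x)=\Xi_{j'}(Z_x)$ for $x\ge0$ and $g(x)=0$ for $x<0$; by (5), $g$ is nondecreasing. So
$$\delta_i:=\Xi_{j'}(Z_{m+i})-\Xi_{j'}(a)=g(m+i)-g(m')\quad\text{satisfies}\quad0\le\delta_i\le g(m+i)-g(m+i-s).$$
We sum the right side over $i$. Writing it as a sum of $s$ one-step differences and telescoping in $i$,
$$\sum_{i=1}^w[g(m+i)-g(m+i-s)]=\sum_{q=0}^{s-1}[g(m+w-q)-g(m-q)]\le s\,\big(g(m+w)-g(m-s)\big).$$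
Each $Z_x$ has at most one chip per level and levels at most $3\ell$, so the error terms from (2) at the two points add up to at most $20\ell^2$, and $g(m+w)-g(m-s)\le\kappa_{j'}(w+s)+20\ell^2$. (If $m<s$, then $g(m-s)=0$ and $g(m+w)\le\kappa_{j'}(m+w)+20\ell^2$ gives the same bound.) Since $s\kappa_{j'}\le2\varphi^{-15}<\frac1{600}$, the whole sum is at most $\frac{w+s}{600}+20s\ell^2\le\frac w{100}$. The $\delta_i$ are non-negative integers, so at most $w/100$ of these $i$ have $\delta_i\ne0$.

**Step 4.** We count the exceptional $i$ and bound $r$ for the others. The times $T'_i$ are distinct. So the expected number of $i<w$ with $T'_i<\zeta$ for which $T'_i\in H$, or $T'_i\notin H$ and $S_{T'_i}>3\cdot10^5jj'$, or $T'_i\notin H$ and $\delta_i\ne0$, is at most $3w/100$. For every other $i<w$ with $T'_i<\zeta$ we have $\delta_i=0$, and (6) with $j'$ gives, using $\theta^{-j'}=(1-1/j')^{-j'}\le4$,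
$$r(a)\le(j'+4)\sum_{k\le j'}a_k\le(j'+4)\,\theta^{-j'}S_{T'_i}\le(j'+4)\cdot4\cdot3\cdot10^5\,jj'\le R$$
for a suitable $C_3$, because $j,j'=O(\log\log n)$. $\square$

## 9. Merging two copies within $\Delta_n$ moves

**Lemma 9.** Fix $\beta\ge1$ and let $n$ be large. Let $k\ge0$, $m+k\le n$, $X(y)=m$, $|y|\le\ell^3$. There is a coupling of the process from $y$ and the process from $Z_m$ such that
$$\mathbb P\big(|\tau_k(y)-\tau_k(Z_m)|>\Delta_n\big)\le n^{-\beta}.$$

*Proof.* Put $\nu=\lceil2(\beta+2)\,\ell\,3^{2R}\rceil$. Then $\nu w=\exp(O((\log\log n)^3))$, so $7\nu w+8\ell^5\le\Delta_n$.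

**Step 1.** We dispose of short distances. If $k<\nu w$, then by (3) both hitting times lie in $[0,7\nu w+8\ell^5]\subset[0,\Delta_n]$, and any coupling works. From now on $k\ge\nu w$.

**Step 2.** We set up the attempts. Let $A$ (from $y$) and $B$ (from $Z_m$) be independent ideal processes, and let $I_1,\dots,I_\nu$ be independent, uniform on $\{1,\dots,w-1\}$, independent of $(A,B)$. Put $m_v=m+(v-1)w$; then $m_{\nu+1}\le m+k\le n$. Window $v$ of a process is its path between the first times at which $X=m_v$ and $X=m_{v+1}$. Success in window $v$ means that each of $A$ and $B$, after first reaching $X=m_v+I_v$, reaches $Z_{m_v+I_v}$ before using $C_1$ or $S_2$. This happens inside window $v$, because meanwhile $X$ stays equal to $m_v+I_v<m_{v+1}$. A process blows up if it has more than $\ell^4$ chips at some time before $X=n$.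

**Step 3.** We bound the probability that no window succeeds. Let $\mathcal H_v$ be generated by $I_1,\dots,I_v$ and the paths of $A$ and of $B$ up to their respective first hitting times of $m_{v+1}$. Let $U_v\in\mathcal H_v$ be the event that there is no success in windows $1,\dots,v$ and no blow-up of either process up to the end of window $v$. By the strong Markov property and independence, given $\mathcal H_{v-1}$ the continuations of $A$ and $B$ are independent ideal processes from their current configurations, independent of $I_v$.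

Work on $U_{v-1}$. Both current configurations have $X=m_v$ and at most $\ell^4$ chips, so Lemma 8 applies to each. As $I_v$ is uniform and independent, each process has probability at most $\frac{3w}{100(w-1)}\le\frac1{20}$ to reach $X=m_v+I_v$ without blow-up and with $r>R$ there. So with probability at least $\frac9{10}$, when both have reached $X=m_v+I_v$, either some process has blown up, in which case $U_v$ fails, or both have $r\le R$. In the latter case, by (4) and independence, success has conditional probability at least $3^{-2R}$. Thus $\mathbb P(U_v\mid\mathcal H_{v-1})\le1-\frac9{10}3^{-2R}$ on $U_{v-1}$, and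
$$\mathbb P(U_\nu)\le\Big(1-\frac9{10}3^{-2R}\Big)^\nu\le e^{-1.8(\beta+2)\ell}\le n^{-\beta-2}.$$
By Lemma 7 with $\beta+2$ (note $|Z_m|\le3\ell\le\ell^3$) a blow-up of $A$ or $B$ has probability at most $2n^{-\beta-2}$. Hence there is no success with probability at most $3n^{-\beta-2}\le n^{-\beta}$.

**Step 4.** We glue. Let $v$ be the first successful window and $s_A,s_B$ the times at which $A,B$ reach $Z_{m_v+I_v}$ in it. Let $B'$ be $B$ up to time $s_B$, followed by the path of $A$ after $s_A$; if there is no success, $B'=B$. We check that $B'$ is an ideal process from $Z_m$. Fix the values of the $I$'s. Whether $v$ is the first successful window, with given initial segments $\alpha$ of $A$ up to $s_A$ and $\beta'$ of $B$ up to $s_B$, depends only on $\alpha$ and $\beta'$, because these contain all earlier windows of both processes. So the event of success splits into countably many disjoint events of the form "$A$ starts with $\alpha$ and $B$ starts with $\beta'$". Conditionally on one of them, the continuations of $A$ and of $B$ are both ideal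 processes from the same configuration $Z_{m_v+I_v}$. So $B'$ and $B$ have the same conditional law there, and they agree when there is no success.

**Step 5.** We compare the hitting times for the pair $(A,B')$. On success both processes have $X<m+k$ up to the gluing, and they follow the same path afterwards, so the hitting times differ by $s_A-s_B$. By (3), $s_A,s_B\in[0,7\nu w+8\ell^5]$, so $|s_A-s_B|\le\Delta_n$. $\square$

## 10. Self-similarity and moment bounds

If the chips of $Z_x$ sit very high, the process started from $Z_x$ does not see them for a while.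

**Lemma 10.** If all Zeckendorf indices of $x\ge1$ are at least $K\ge1$, and $0\le k\le F_{K-1}$, then $\tau_k(Z_x)\overset d=T_k$. For $x=0$ this holds for every $k$.

*Proof.* The case $x=0$ is the definition. Let $x\ge1$ and let $A'$ be the process from $0$. Before time $T_k$ we have $X(A')\le k-1<F_{K-1}$, so an occupied level $i$ satisfies $F_{i-2}<F_{K-1}$, hence $i\le K$. The configuration $Z_x$ is quiet and lives on levels at least $K+2$. No level at most $K$ is equal or adjacent to a level at least $K+2$, so for $t<T_k$ the configuration $Z_x+A'_t$ has the same enabled moves as $A'_t$. Hence $Z_x+A'_t$, $t\le T_k$, is the process from $Z_x$ up to the first time $X=x+k$. $\square$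

Example: $x=3=F_3$, $K=3$, $F_{K-1}=2$. The chip of $Z_3$ is at level $5$, and before $X$ has grown by $2$ only levels $2,3$ are used. For $k=3$ the argument breaks: $A'$ may pass through $Z_2$, a chip at level $4$, and then $C_5$ is enabled.

**Lemma 11.** For every $p\ge2$ there is $C_p$ such that $\mathbb E|T_x-\mathbb ET_x|^p\le C_p\,x^{p/2}\Delta_n^p$ for $n$ large and all $1\le x\le n$.

*Proof.* We reveal the path one level of $X$ at a time and bound the martingale differences. Let $\mathcal G_i=\sigma(A_t,\ t\le T_i)$, $\bar\tau_k(y)=\mathbb E\tau_k(y)$ and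
$$Y_i=\mathbb E[T_x\mid\mathcal G_i]=T_i+\bar\tau_{x-i}(A_{T_i}),\quad0\le i\le x,\qquad D_i=Y_i-Y_{i-1}.$$
Then $Y_0=\mathbb ET_x$ and $Y_x=T_x$. Put $h_i=\bar\tau_{x-i}(Z_i)$ and $\beta=p+1$.

**Step 1.** The expected remaining time hardly depends on the configuration. By Lemma 9 and (3), if $X(y)=i$ and $|y|\le\ell^3$, then $|\bar\tau_{x-i}(y)-h_i|\le\Delta_n+7n\cdot n^{-\beta}\le2\Delta_n$.

**Step 2.** We compare $h_{i-1}$ and $h_i$. From $Z_{i-1}$, which has at most $3\ell$ chips, (3) says that $X=i$ is reached within $7+3\ell(3\ell+4)\le10\ell^2$ steps, at a configuration with at most $3\ell+10\ell^2\le\ell^3$ chips. With Step 1, $|h_{i-1}-h_i|\le10\ell^2+2\Delta_n\le3\Delta_n$.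

**Step 3.** We bound $D_i$. On $\{|A_{T_{i-1}}|\le\ell^3,\ |A_{T_i}|\le\ell^3\}$, which by Lemma 7 has probability at least $1-2n^{-\beta}$, also $T_i-T_{i-1}\le7+(3\ell+4)\ell^3\le\Delta_n$, so $|D_i|\le\Delta_n+2\Delta_n+2\Delta_n+3\Delta_n=8\Delta_n$. Always $|D_i|\le7n$, since $0\le Y_i\le7n$. So $\mathbb E|D_i|^p\le(8\Delta_n)^p+(7n)^p\cdot2n^{-p-1}\le C\Delta_n^p$, with $C$ depending on $p$.

**Step 4.** By Burkholder and Hölder, $\mathbb E|\sum D_i|^p\le C_p\,x^{p/2-1}\sum_{i\le x}\mathbb E|D_i|^p\le C'_p\,x^{p/2}\Delta_n^p$. $\square$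

## 11. Independent blocks; linear mean and variance

**Lemma 12.** Let $0=n_0<n_1<\dots<n_q\le n_{q+1}=n$ be such that $\tau_{g_i}(Z_{n_i})\overset d=T_{g_i}$ with $g_i=n_{i+1}-n_i$, for $0\le i\le q$ (the last block may be empty, $g_q=0$). On an extended space carrying the ideal process from $0$,
$$T_n=\sum_{i=0}^q\xi_i+\rho_n,$$
where the $\xi_i$ are independent, $\xi_i\overset d=T_{g_i}$, and $\|\rho_n\|_p\le2(q+1)\Delta_n$ for each fixed $p$ and $n$ large, uniformly in the choice of the $n_i$. One may take $\xi_0=T_{n_1}$.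

*Proof.* We construct the path and the $\xi_i$ successively. Given everything constructed up to time $T_{n_i}$, let $y=A_{T_{n_i}}$. If $|y|\le\ell^3$, sample the continuation of the path from $y$ up to $T_{n_{i+1}}$ jointly with a copy $\xi_i$ of $\tau_{g_i}(Z_{n_i})$ by Lemma 9; otherwise sample them independently. The path has the law of the ideal process. The conditional law of $\xi_i$ given all that was constructed before is always that of $T_{g_i}$, so the $\xi_i$ are independent. For $i=0$, $y=0=Z_0$, and we may take $\xi_0=T_{n_1}$.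

By Lemmas 7 and 9, $|T_{n_{i+1}}-T_{n_i}-\xi_i|\le\Delta_n$ except with probability at most $2n^{-\beta}$, and it is always at most $7n$ by (3). With $\beta\ge2p$ its $p$-norm is at most $\Delta_n+7n(2n^{-\beta})^{1/p}\le2\Delta_n$. Sum over $i$. $\square$

**Proposition 13.** There are $\mu',\sigma'^2\ge0$ such that for every $\varepsilon>0$, $\mathbb ET_n=\mu'n+O_\varepsilon(n^\varepsilon)$ and $\mathrm{Var}(T_n)=\sigma'^2n+O_\varepsilon(n^{1/2+\varepsilon})$.

*Proof.* **Step 1.** We prove an approximate additivity. Let $K\ge1$, $1\le k\le F_{K-1}$ and $n=F_K+k$. For $n$ large, Lemma 12 with $q=1$, $n_1=F_K$ (allowed by Lemma 10) gives $T_n=T_{F_K}+\xi+\rho$ with $\xi\overset d=T_k$ independent of $T_{F_K}$ and $\|\rho\|_2\le4\Delta_n$. By Lemma 11 the standard deviations of $T_{F_K}$ and $\xi$ are $O(n^{1/2}\Delta_n)$. Expanding the variance, the covariance terms with $\rho$ are $O(n^{1/2}\Delta_n^2)$. Hence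
$$\mathbb ET_n=\mathbb ET_{F_K}+\mathbb ET_k+O(n^\varepsilon),\qquad\mathrm{Var}\,T_n=\mathrm{Var}\,T_{F_K}+\mathrm{Var}\,T_k+O(n^{1/2+\varepsilon}).\tag{9}$$
For the finitely many remaining $n$ all quantities are bounded, so after enlarging the constants (9) holds for all such $n$.

**Step 2.** We solve the recursion along Fibonacci numbers. Let $x_K$ be $\mathbb ET_{F_K}$ or $\mathrm{Var}\,T_{F_K}$, and $\gamma=\varepsilon$, respectively $\gamma=\frac12+\varepsilon$; we may assume $\gamma\in(0,1)$. By (9) with $k=F_{K-1}$, $K\ge2$, we have $x_{K+1}=x_K+x_{K-1}+\epsilon_K$ with $\epsilon_K=O(\varphi^{\gamma K})$. Then $y_K=x_{K+1}+\varphi^{-1}x_K$ satisfies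
$$y_K=(1+\varphi^{-1})x_K+x_{K-1}+\epsilon_K=\varphi y_{K-1}+\epsilon_K .$$
So $\varphi^{-K}y_K$ has increments $O(\varphi^{-(1-\gamma)K})$, which are summable, and $y_K=c\varphi^K+O(\varphi^{\gamma K})$. Put $c'=c/(\varphi+\varphi^{-1})$ and $z_K=x_K-c'\varphi^K$. Then $z_{K+1}=-\varphi^{-1}z_K+O(\varphi^{\gamma K})$, and iterating, $z_K=O(\varphi^{\gamma K})$. Since $F_K=\varphi^{K+1}/\sqrt5+O(\varphi^{-K})$, we get $x_K=c''F_K+O(F_K^\gamma)$ for a constant $c''$, which is the limit of $x_K/F_K$ and so does not depend on $\varepsilon$; and $c''\ge0$.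

**Step 3.** We pass to general $n=F_{K_1}+\dots+F_{K_r}$ (Zeckendorf, decreasing indices). Since $F_{K_{i+1}}+\dots+F_{K_r}<F_{K_{i+1}+1}\le F_{K_i-1}$, we may apply (9) successively to $F_{K_i}+\dots+F_{K_r}$, $i=1,\dots,r-1$. This number is at most $2F_{K_i}$, so the error is $O(F_{K_i}^\gamma)$. The quantity for $n$ is therefore $\sum_i\big(c''F_{K_i}+O(F_{K_i}^\gamma)\big)=c''n+O(n^\gamma)$, as the errors sum geometrically. $\square$

What is missing is $\sigma'^2>0$, which we will get from the game itself.

## 12. From the ideal process to the game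

For given large $N$ let $n=n(N)=\lfloor(N-(\log N)^4)/\varphi^2\rfloor$ and $\ell=\log n$. Couple as follows: the game follows the ideal process from $0$ until the first time that $a_1:=N-\sum_{k\ge2}F_k(A_t)_k\le1$. While $a_1\ge2$ both have the same playable moves. After that time the game continues by itself. From $F_k-\varphi^2F_{k-2}=\psi^{k-1}(\varphi^2-\psi^2)/\sqrt5=\psi^{k-1}$,
$$\sum_{k\ge2}F_ka_k=\varphi^2X(a)+\sum_{k\ge2}\psi^{k-1}a_k,\qquad\Big|\sum_{k\ge2}\psi^{k-1}a_k\Big|\le|a|.\tag{10}$$
Let $G_N=\{|A_t|\le\ell^3\text{ for all }t\le T_n\}$; by Lemma 7, $\mathbb P(G_N^c)\le n^{-\beta}$ for any fixed $\beta$ and $N$ large. On $G_N$, for $t\le T_n$,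
$$a_1\ge N-\varphi^2n-\ell^3\ge(\log N)^4-(\log N)^3\ge2,$$
so the game agrees with the ideal process up to $T_n$ and has not ended before.

**Lemma 14.** For each $p$, $\|L_N-T_n\|_p=O_p((\log N)^4)$.

*Proof.* In the game, too, every move raises $\Phi$ (computed from levels at least $2$) by at least $1$. The final position is the Zeckendorf decomposition of $N$, with at most one chip per level and at most $3\log N$ chips. By (10) its $X$ is at most $\varphi^{-2}(N+3\log N)$, so its $\Phi$ is at most $\varphi^4X\le\varphi^2(N+3\log N)$. On $G_N$, the number of moves after $T_n$ is at most the gain of $\Phi$, and (1) gives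
$$0\le L_N-T_n\le\varphi^2(N+3\log N)-\varphi^4n+(3\ell+4)\ell^3=O((\log N)^4).$$
Off $G_N$ we use $L_N\le\varphi^2(N+3\log N)$ and $T_n\le7n$; with $\beta\ge2p$ this part contributes $O(N\,n^{-\beta/p})=O(1)$ to the $p$-norm. $\square$

## 13. The variance: $C_2$ against $C_1S_2$

**Definition (token string).** Given a game, replace every consecutive pair $(C_1,S_2)$ and every $C_2$ by the token $\star$, and keep the other moves. (Such pairs cannot overlap.)

Example, $N=5$: the games $C_1,C_2,C_1,C_3$ and $C_1,C_1,S_2,C_1,C_3$ both have token string $C_1\star C_1C_3$, and $C_1,C_1,C_2,C_3$ has token string $C_1C_1\star C_3$.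

**Lemma 15.** $\mathrm{Var}(L_N)\ge cN/(\log N)^2$ for some $c>0$ and $N$ large.

*Proof.* **Step 1.** We describe all games with a given token string. Both $C_2$ and $C_1$ followed by $S_2$ have the net effect $F_1\wedge F_2\to F_3$, so the positions at token boundaries are determined by the string. At a $\star$ with position $a$ (including $a_1$) we have $a_1,a_2\ge1$. If $a_1\ge2$, both replacements are legal; if $a_1=1$, only $C_2$ is. Conversely, take the token string of some game and choose replacements freely at the $\star$'s with $a_1\ge2$, and $C_2$ at the others. This is a complete legal game. It has the same token string: a new pair $(C_1,S_2)$ across a token boundary would need a token ending with $C_1$ followed by one beginning with $S_2$; a replaced $\star$ ends with $C_2$ or $S_2$ and begins with $C_2$ or $C_1$, so both would be literal tokens, and adjacent literal tokens $C_1,S_2$ never occur in a token string.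

**Step 2.** We find the conditional law of the choices. Let $e$ count playable moves. The probability of a game factorizes over tokens. At a $\star$ with position $a$, $C_2$ contributes $1/e(a)$ and $C_1S_2$ contributes $1/(e(a)e(a^+))$, where $a^+$ is the position after $C_1$. So, given the token string, the choices at the $\star$'s with $a_1\ge2$ are independent, and $C_1S_2$ is chosen with probability $1/(1+e(a^+))$. (For $C_1\star C_1C_3$ above, $e(a^+)=2$ and the conditional probability of the longer game is $\frac14/\frac34=\frac13$.)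

**Step 3.** We bound the variance from below by the conditional variance. Since $L_N=\#\text{tokens}+\#\{C_1S_2\text{-choices}\}$, and $1\le e\le6\log N$ because levels in the game are at most $3\log N$,
$$\mathrm{Var}(L_N)\ge\mathbb E\sum_{\star:\,a_1\ge2}\frac{e(a^+)}{(1+e(a^+))^2}\ge\frac1{24\log N}\,\mathbb E\,\#\{C_2\text{ moves made with }a_1\ge2\},$$
using $\frac e{(1+e)^2}\ge\frac1{4e}$.

**Step 4.** We show that there are many such moves. When $a_1\ge2$ and $a_2\ge1$, $C_2$ is chosen with probability $1/e\ge1/(6\log N)$, so the last expectation is at least $\frac1{6\log N}\mathbb E\,\#\{t:\ a_1(t)\ge2,\ a_2(t)\ge1\}$. On $G_N$, which has probability at least $\frac12$, $a_1\ge2$ for $t<T_n$. Every $C_2$ or $S_2$ move is made at a time with $a_2\ge1$, and only these moves raise $X_2$, by $1$ each. So on $G_N$ the count is at least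
$$X_2(A_{T_n})\ge\frac12\big(X(A_{T_n})-\ell^3\big)=\frac12(n-\ell^3)\ge\frac n3 .$$
Altogether $\mathrm{Var}(L_N)\ge\frac1{24\log N}\cdot\frac1{6\log N}\cdot\frac12\cdot\frac n3$, and $n\sim N/\varphi^2$. $\square$

**Corollary 16.** In Proposition 13, $\sigma'^2>0$.

*Proof.* By Lemma 14, $|\mathrm{sd}(L_N)-\mathrm{sd}(T_n)|=O((\log N)^4)$, so Lemma 15 gives $\mathrm{Var}(T_{n(N)})\ge c'n(N)/(\log n(N))^2$ for large $N$. If $\sigma'^2=0$, Proposition 13 with $\varepsilon<\frac12$ would give $\mathrm{Var}(T_n)=O(n^{1/2+\varepsilon})$, a contradiction since $n(N)\to\infty$. $\square$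

## 14. Fibonacci blocks of size $n^{2/3}$ and the Gaussian limit

**Proof of Theorem 1, part 1.** Here $n=N/\varphi^2+O((\log N)^4)$. By Lemma 14 and Proposition 13, $\mathbb EL_N=\mu'n+O(n^\varepsilon)$, and $\mathrm{Var}(L_N)=\big(\mathrm{sd}(T_n)+O((\log N)^4)\big)^2=\sigma'^2n+O(n^{1/2+\varepsilon})$. So part 1 holds with $\mu=\mu'/\varphi^2$ and $\sigma^2=\sigma'^2/\varphi^2>0$. Since $X$ grows by at most $1$ per move, $T_n\ge n$, and so $\mu>0$. $\square$

For parts 2 and 3 we cut $[0,n]$ into about $n^{1/3}$ blocks. Their endpoints must have only large Zeckendorf indices, so that Lemma 10 applies at each of them. Let $J$ be maximal with $F_J\le n^{2/3}$, so $F_{J-1}\ge\frac13F_{J+1}\ge\frac14n^{2/3}$. Define $n_0=0$ and $n_{i+1}=n_i+g_i$ with $g_i=F_{J-1}$ if the smallest Zeckendorf index of $n_i$ is $J$, and $g_i=F_J$ otherwise. For example, with $J=3$ the endpoints are $0,3,5,8,11,13,\dots$, where $11=F_5+F_3$.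

**Lemma 17.** All $n_i$ have Zeckendorf indices at least $J$ only, and $\tau_k(Z_{n_i})\overset d=T_k$ for $0\le k\le g_i$.

*Proof.* **Step 1.** We show: if $x$ has only indices at least $I+1$, then $x+F_I$ has only indices at least $I$. If $F_{I+1}$ is not in $x$, adding $F_I$ gives a Zeckendorf decomposition. If it is, then $F_I+F_{I+1}=F_{I+2}$, and $x-F_{I+1}$ has only indices at least $I+3$ and fewer summands; by induction on the number of summands, with $I+2$ in place of $I$, the result has only indices at least $I+2$.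

**Step 2.** We follow the $n_i$. Suppose $n_i$ has only indices at least $J$. If its smallest index is $J$, then $n_i+F_{J-1}=(n_i-F_J)+F_{J+1}$, where $n_i-F_J$ has only indices at least $J+2$; by Step 1 with $I=J+1$ the result has only indices at least $J+1$. Otherwise $n_i$ has only indices at least $J+1$ (or is $0$), and adding $F_J$ gives only indices at least $J$.

**Step 3.** We apply Lemma 10, with $K=J$ in the first case ($g_i=F_{J-1}$) and $K=J+1$ in the second ($g_i=F_J$). $\square$

Stop at the last $n_q\le n$, and let the last, possibly empty, block have length $n-n_q<g_q$ (this length replaces $g_q$). Since every full block has length at least $\frac14n^{2/3}$, $q\le4n^{1/3}$. Construct the ideal path together with the $\xi_i$ by Lemma 12, and let the game follow this path as in Section 12. By Lemmas 12 and 14, for every fixed $p$,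
$$L_N=\sum_{i=0}^q\xi_i+R_N,\qquad\|R_N\|_p\le C_p\,n^{1/3}\Delta_n,\tag{11}$$
with $\xi_i$ independent, each distributed as $T_x$ for some $0\le x\le n^{2/3}$. By Lemma 11,
$$\mathbb E|\xi_i-\mathbb E\xi_i|^p\le C_p\,n^{p/3}\Delta_n^p.\tag{12}$$
Let $\Sigma=\sum(\xi_i-\mathbb E\xi_i)$ and $s^2=\mathrm{Var}(\Sigma)$ (the parameter $s$ of Section 8 is not used here). Since $|s-\mathrm{sd}(L_N)|\le\|R_N\|_2=O(n^{1/3+\varepsilon})$ and $\mathrm{Var}(L_N)\sim\sigma^2N$, we have
$$s^2\sim\sigma^2N,\qquad\frac{\mathrm{sd}(L_N)}s=1+O(n^{-1/6+\varepsilon}).\tag{13}$$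

**Proof of Theorem 1, part 2.** Let $\Psi$ be the standard normal distribution function.

**Step 1.** We treat the independent sum. By Esseen's inequality, (12) with $p=3$ and (13),
$$\sup_x|\mathbb P(\Sigma/s\le x)-\Psi(x)|\le C\,\frac{\sum\mathbb E|\xi_i-\mathbb E\xi_i|^3}{s^3}\le C'\,\frac{n^{1/3}\cdot n\,\Delta_n^3}{n^{3/2}}=O(n^{-1/6+\varepsilon}).$$

**Step 2.** We add the remainder. By (11), $L_N-\mathbb EL_N=\Sigma+(R_N-\mathbb ER_N)$. By Markov's inequality with $p>2/\varepsilon$, $\mathbb P(|R_N-\mathbb ER_N|>n^{1/3+\varepsilon})\le(C\Delta_nn^{-\varepsilon})^p\le n^{-1}$ for large $n$. Put $\eta=n^{1/3+\varepsilon}/s=O(n^{-1/6+\varepsilon})$. Then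
$$\mathbb P\Big(\frac\Sigma s\le x-\eta\Big)-\frac1n\le\mathbb P\Big(\frac{L_N-\mathbb EL_N}s\le x\Big)\le\mathbb P\Big(\frac\Sigma s\le x+\eta\Big)+\frac1n ,$$
and since $\Psi$ is Lipschitz, Step 1 gives $\sup_x|\mathbb P((L_N-\mathbb EL_N)/s\le x)-\Psi(x)|=O(n^{-1/6+\varepsilon})$.

**Step 3.** We replace $s$ by $\mathrm{sd}(L_N)$. With $\varrho=\mathrm{sd}(L_N)/s$, the event $(L_N-\mathbb EL_N)/\mathrm{sd}(L_N)\le x$ is $(L_N-\mathbb EL_N)/s\le\varrho x$. For $\varrho\in[\frac12,2]$, $|\Psi(\varrho x)-\Psi(x)|\le|\varrho-1|\,|x|e^{-x^2/8}/\sqrt{2\pi}\le|\varrho-1|$, which is $O(n^{-1/6+\varepsilon})$ by (13). As $n\sim N/\varphi^2$, part 2 follows. In particular the normalized length converges in distribution to a standard normal variable. $\square$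

**Proof of Theorem 1, part 3.** We bound all absolute moments of the normalized length. For $p>2$, Rosenthal's inequality with (12) and (13) gives
$$\mathbb E|\Sigma/s|^p\le C_p\Big(1+s^{-p}\sum\mathbb E|\xi_i-\mathbb E\xi_i|^p\Big)\le C'_p\big(1+n^{1/3+p/3-p/2}\Delta_n^p\big)=O(1),$$
because $\frac{1+p}3<\frac p2$ for $p>2$. Also $\|R_N-\mathbb ER_N\|_p/s\to0$ by (11), and $\mathrm{sd}(L_N)/s\to1$. So every absolute moment of the normalized $L_N$ is bounded in $N$. Hence each power of it is uniformly integrable, and with the convergence in distribution from part 2 all moments converge to those of $\mathcal N(0,1)$. $\square$
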